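
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Consistently, every sequential precompact group is Fr\'echet--Urysohn}

\begin{abstract}
By forcing over a model of $\mathbf V=\mathbf L$ we obtain a model of ZFC in which every separable sequential locally precompact topological group is metrizable. In this model every sequential precompact group, and hence every sequential pseudocompact group, is Fr\'echet--Urysohn. In particular it is consistent that no precompact group, and no pseudocompact group, is sequential of sequential order $\omega_1$; this answers a question of Shakhmatov and Shibakov for both classes. The model is obtained by a finite support iteration of Laver-type forcings guided by ideals of nowhere dense subsets of countable groups.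
\end{abstract}


\section{The question and the answer}

All spaces in this paper are regular; in particular all topological groups are Hausdorff, and therefore Tychonoff.

Let $X$ be a space and $A\subseteq X$. The \emph{sequential closure} $[A]_0=[A]$ is the set of all limits of convergent sequences of points of $A$. For $\sigma>0$ put $[A]_\sigma=[[A]_{\sigma-1}]$ if $\sigma$ is a successor with immediate predecessor $\sigma-1$, and $[A]_\sigma=\bigcup_{\sigma'<\sigma}[A]_{\sigma'}$ if $\sigma$ is a limit. A sequence in $[A]_{\omega_1}$ lies in $[A]_\sigma$ for some $\sigma<\omega_1$, so its limits lie in $[A]_{\sigma+1}$. Thus $[A]_{\omega_1}$ is \emph{sequentially closed}: it contains the limits of all its convergent sequences. The space $X$ is \emph{sequential} if for every $A\subseteq X$ some $[A]_\sigma$ is equal to $\overline A$; by what was just said, this means exactly that sequentially closed sets are closed, and then $\sigma=\omega_1$ always suffices. The \emph{sequential order} of a sequential space $X$ is the least $\sigma\le\omega_1$ such that $[A]_\sigma=\overline A$ for all $A\subseteq X$. It measures how often limits of sequences have to be added before one arrives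 at the closure. Order $0$ means that one step is enough, that is, that $X$ is \emph{Fr\'echet--Urysohn}; metrizable spaces have order $0$. Order $\omega_1$ is the worst possible case.

A subset $M$ of a topological group $G$ is \emph{precompact} if for every neighborhood $U$ of $1$ there is a finite $F\subseteq G$ with $M\subseteq FU$. The group $G$ is precompact (totally bounded) if $M=G$ is; taking inverses we see that for $M=G$ left and right translates give the same notion. It is \emph{locally precompact} if some open $M\ni 1$ is precompact. A space is \emph{pseudocompact} if every continuous real-valued function on it is bounded. Countably compact groups are pseudocompact, and pseudocompact groups are precompact (Lemma~\ref{lem:pseudo}).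

Shakhmatov and Shibakov \cite{SS} discuss the following. Under $\diamondsuit$ there is, for every $\alpha\le\omega_1$, a sequential countably compact group of sequential order $\alpha$. So it is consistent that pseudocompact and precompact sequential groups of order $\omega_1$ exist. The question is whether, for each of these two classes, it is also consistent that there are \emph{no} such groups of order $\omega_1$ \cite{SS}.

There is a reason to expect the answer ``yes''. If $(b_n)$ is any injective sequence in a precompact group, the pigeonhole principle shows that the differences $b_m^{-1}b_n$ $(m<n)$ accumulate at $1$, so the set of these differences is not closed. If the group is sequential, this set therefore contains a sequence converging to a point outside it. Hence every injective sequence $(b_n)$, whatever its origin, produces nontrivial convergent sequences inside a countable set that is computed explicitly from it. If the topology of the group is complicated, a sufficiently generic $(b_n)$ should not do so. This is what happens, and the conclusion is much stronger than the question demands.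

\begin{theorem}\label{thm:main}
Assume $\mathbf V=\mathbf L$, or just that $\mathbf V\models \mathrm{CH}+\diamondsuit(S)$ for $S=\{\alpha<\omega_2:\mathrm{cf}\,\alpha=\omega_1\}$. There is a ccc forcing extension of\/ $\mathbf V$ in which every separable sequential locally precompact group is metrizable. Hence in this extension every sequential locally precompact group is Fr\'echet--Urysohn (has sequential order $0$), and all its separable closed subgroups are metrizable.
\end{theorem}

Since the consistency of ZFC implies that of $\mathrm{ZFC}+\mathbf V=\mathbf L$, since precompact groups are locally precompact, and since pseudocompact groups are precompact, we obtain the answer to the question.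

\begin{corollary}\label{cor:answer}
If\/ \textup{ZFC} is consistent, then so is \textup{ZFC} together with ``every sequential precompact group and every sequential pseudocompact group has sequential order $0$''. In particular, it is then consistent that there is no sequential precompact group of sequential order $\omega_1$, and it is consistent that there is no sequential pseudocompact group of sequential order $\omega_1$.

Together with the result under $\diamondsuit$ quoted from \cite{SS}, this shows that, if\/ \textup{ZFC} is consistent, the existence of sequential precompact groups of sequential order $\omega_1$ is independent of \textup{ZFC}, and so is the existence of sequential pseudocompact groups of sequential order $\omega_1$. The same is true for the existence of sequential groups in either class which are not Fr\'echet--Urysohn.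
\end{corollary}

\begin{corollary}\label{cor:equiv}
In the model of Theorem~\ref{thm:main} the following are equivalent for a locally precompact group $G$: \textup{(i)} $G$ is sequential; \textup{(ii)} $G$ is Fr\'echet--Urysohn; \textup{(iii)} $G$ is countably tight and every separable closed subgroup of $G$ is metrizable.
\end{corollary}

Here $G$ is \emph{countably tight} if $x\in\overline A$ implies $x\in\overline C$ for some countable $C\subseteq A$. The word ``separable'' cannot be dropped from the first assertion of Theorem~\ref{thm:main}:

\begin{example}
Let $\Sigma$ be the subgroup of $(\mathbb Z/2)^{\omega_1}$ consisting of all $x$ with countable support. As a subgroup of a compact group it is precompact (Lemma~\ref{lem:precompact}(i) below). It is not metrizable, because countably many basic neighborhoods of $0$ restrict only countably many coordinates. But it is Fr\'echet--Urysohn. Indeed, let $x\in\overline A$. Choose inductively countable sets $s_0\subseteq s_1\subseteq\dots\subseteq\omega_1$ and countable sets $A_n\subseteq A$ such that $s_0$ is the support of $x$, every restriction of $x$ to a finite subset of $s_n$ is the restriction of some $a\in A_n$, and $s_{n+1}$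 contains the supports of all $a\in A_n$. Let $s=\bigcup_ns_n$ and $C=\bigcup_nA_n$. A finite $F\subseteq\omega_1$ has $F\cap s\subseteq s_n$ for some $n$, so some $a\in A_n$ agrees with $x$ on $F\cap s$; off $s$ both vanish. So $x\in\overline C$, and $C\cup\{x\}$ is contained in the metrizable subgroup of all elements supported in $s$. Hence a sequence from $C$ converges to $x$.
\end{example}

\subsection*{Plan of the proof.} Section~\ref{sec:groups} contains the pigeonhole argument and the reduction to separable groups. Section~\ref{sec:suitable} passes from a separable, sequential, locally precompact, non-metrizable group to a countable dense subgroup $H$ and isolates two properties of the topology of $H$: it is not first countable, and its ideal of nowhere dense sets satisfies a countability condition. We call groups with these properties \emph{suitable}. Sections~\ref{sec:laver} and~\ref{sec:generic} study a forcing which adds a generic sequence $(b_n)$ in $H$. The first property of suitable groups implies that the set $E$ of differences of differences of the $b_n$ contains no infinite set converging to $1$. So one step of the forcing ruins the given group. Since it must remain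 ruined, Section~\ref{sec:gentle} proves a preservation theorem, and this is where the second property is needed. In Sections~\ref{sec:iteration} and~\ref{sec:proof} the forcing is iterated $\omega_2$ times; $\diamondsuit(S)$ is used to guess the countable groups in question and to treat each of them at some stage.

\section{Differences in precompact groups}\label{sec:groups}

\begin{lemma}\label{lem:precompact}
Let $G$ be a topological group and $M\subseteq G$ precompact.
\begin{enumerate}
\item[(i)] If $Z\subseteq M$, then for every neighborhood $U$ of $1$ there is a finite $F\subseteq Z$ with $Z\subseteq FU$.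
\item[(ii)] $MM$ is precompact.
\item[(iii)] If $G$ is locally precompact, then so are its subgroups, and $1$ has an open precompact neighborhood $M'$ with $M'=M'^{-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Choose a neighborhood $V$ of $1$ with $V^{-1}V\subseteq U$ and a finite $F'$ with $M\subseteq F'V$. Pick $z_f\in Z\cap fV$ for those $f\in F'$ for which this set is nonempty. If $z\in Z\cap fV$, then $z_f^{-1}z\in V^{-1}V\subseteq U$. So $Z\subseteq\bigcup_fz_fU$.

(ii) Let $U$ be a neighborhood of $1$. Take a neighborhood $U'$ of $1$ with $U'U'\subseteq U$ and a finite $F_1$ with $M\subseteq F_1U'$. For $f\in F_1$ there is a finite $F_f$ with $M\subseteq F_f(fU'f^{-1})$, that is, $Mf\subseteq F_ffU'$. Then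
$MM\subseteq\bigcup_{f\in F_1}MfU'\subseteq\bigcup_{f\in F_1}F_ff\,U'U'\subseteq\bigcup_{f\in F_1}F_ff\,U$.

(iii) Let $M\ni1$ be open and precompact, and put $M'=M\cap M^{-1}$; by (i) it is precompact. If $H$ is a subgroup and $U$ a neighborhood of $1$ in $G$, then by (i) there is a finite $F\subseteq M\cap H$ with $M\cap H\subseteq FU$, and hence $M\cap H\subseteq F(U\cap H)$.
\end{proof}

\begin{lemma}\label{lem:pseudo}
Every pseudocompact group is precompact.
\end{lemma}

\begin{proof}
If $G$ is not precompact, there are an open $U\ni1$ and points $x_n$ $(n\in\omega)$ with $x_n\notin\bigcup_{m<n}x_mU$. Let $V=V^{-1}\ni1$ be open with $V^4\subseteq U$. If some $gV$ met both $x_mV$ and $x_nV$ with $m<n$, then $x_m^{-1}x_n\in V^4\subseteq U$, which is impossible. So each $gV$ meets at most one $x_nV$. As $G$ is Tychonoff, there are continuous $f_n\ge0$ vanishing outside $x_nV$ with $f_n(x_n)=n$. On each $gV$ at most one $f_n$ is not identically $0$, so $\sum_nf_n$ is continuous, and it is unbounded.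
\end{proof}

We say that an infinite subset $P$ of a topological group \emph{converges to} $1$ if $P\setminus W$ is finite for every neighborhood $W$ of $1$. The next lemma combines precompactness with sequentiality. Part (ii) is used in Section~\ref{sec:suitable}, and part (iii) yields the final contradiction.

\begin{lemma}[Difference lemma]\label{lem:diff}
Let $G$ be a sequential group and $M\subseteq G$ precompact. Let $B\subseteq\omega$ be infinite and let $b_n$ $(n\in B)$ be distinct elements of $M$. Put $D=\{b_m^{-1}b_n:m<n,\ m,n\in B\}$.
\begin{enumerate}
\item[(i)] $1\in\overline D\setminus D$.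
\item[(ii)] There are $m_k<n_k$ in $B$ $(k\in\omega)$ with $n_0<n_1<\dots$ such that the elements $d_k=b_{m_k}^{-1}b_{n_k}$ are pairwise distinct and $(d_k)$ converges in $G$.
\item[(iii)] For such $d_k$ the elements
$$e_k=d_k^{-1}d_{k+1}=b_{n_k}^{-1}\,b_{m_k}\,b_{m_{k+1}}^{-1}\,b_{n_{k+1}}$$
form an infinite set converging to $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since the $b_n$ are distinct, $1\notin D$. Given a neighborhood $U$ of $1$, take a neighborhood $V$ of $1$ with $V^{-1}V\subseteq U$ and a finite $F$ with $M\subseteq FV$. There are $m<n$ in $B$ such that $b_m,b_n$ lie in the same $fV$, and then $b_m^{-1}b_n\in V^{-1}V\subseteq U$.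

(ii) By (i) $D$ is not closed, hence not sequentially closed. So some sequence in $D$ converges to a point $g\in G\setminus D$. It takes infinitely many values, since otherwise its limit would be one of them. Passing to a subsequence we may assume that it is injective; write its terms as $d_k=b_{m_k}^{-1}b_{n_k}$ with $m_k<n_k$. For each $n$ there are only finitely many $m<n$, so the $n_k$ are unbounded, and a further subsequence has $(n_k)$ strictly increasing.

(iii) If $d_k\to g$, then $e_k\to g^{-1}g=1$. Moreover $e_k\ne1$ because $d_k\neq d_{k+1}$. So no value is taken infinitely often, $\{e_k:k\in\omega\}$ is infinite, and it converges to $1$.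
\end{proof}

Why two rounds of differences? The limit $g$ of $(d_k)$ is an arbitrary point of $G$, and $G$ may be much larger than the countable group in which the $b_n$ live. Passing to the $e_k$ eliminates $g$: the statement that the $e_k$ converge to $1$ concerns only the countable group and the trace of the topology on it.

\begin{lemma}\label{lem:reduce}
\begin{enumerate}
\item[(i)] Sequential spaces are countably tight, and closed subspaces of sequential spaces are sequential.
\item[(ii)] Let $G$ be a countably tight group all of whose separable closed subgroups are metrizable. Then $G$ is Fr\'echet--Urysohn.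
\item[(iii)] If a topological group $G$ has a dense subgroup $H$ which is first countable, then $G$ is metrizable.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $X$ be sequential, $A\subseteq X$, and let $Q$ be the union of all $\overline C$ with $C\subseteq A$ countable. If $x_n\in\overline{C_n}$ and $x_n\to x$, then $x\in\overline{\bigcup_nC_n}$. So $Q$ is sequentially closed, hence closed, and $\overline A=Q$. If $Y\subseteq X$ is closed and $A\subseteq Y$, then the sets $[A]_\sigma$ and $\overline A$ are the same in $Y$ as in $X$.

(ii) Let $x\in\overline A$ and choose a countable $C\subseteq A$ with $x\in\overline C$. The closure of the subgroup generated by $C$ is a separable closed subgroup which contains $C$ and $x$. It is metrizable, so a sequence from $C$ converges to $x$.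

(iii) Let $\{H\cap O_n:n\in\omega\}$ be a countable base at $1$ in $H$, with $O_n$ open in $G$. By density $\overline{H\cap O_n}\supseteq O_n$, so these closures (in $G$) are neighborhoods of $1$. Given a neighborhood $W$ of $1$ in $G$, regularity yields an open $W'\ni1$ with $\overline{W'}\subseteq W$; some $H\cap O_n$ is contained in $H\cap W'$, and then $\overline{H\cap O_n}\subseteq W$. So $G$ is first countable, and first countable Hausdorff groups are metrizable by the Birkhoff--Kakutani theorem.
\end{proof}

By parts (i) and (ii), together with Lemma~\ref{lem:precompact}(iii), the last sentence of Theorem~\ref{thm:main} follows from the one before it: the separable closed subgroups of a sequential locally precompact group are themselves sequential and locally precompact.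

\section{Suitable topologies on a countable group}\label{sec:suitable}

For a topology (or a base of one) $\tau$ let $\mathrm{nwd}(\tau)$ be the ideal of nowhere dense sets. If $I$ is an ideal on $X$, then $I^+=\mathcal P(X)\setminus I$ is the family of \emph{positive} sets and $I^*=\{X\setminus a:a\in I\}$ the dual filter. We say that a set $J$ \emph{hits} a set $P$ if $J\cap P$ is infinite.

\begin{definition}\label{def:suitable}
Let $*$ be a group operation on $\omega$ and $\tau\subseteq\mathcal P(\omega)$. The pair $(*,\tau)$ is \emph{suitable} if $\tau$ is a base, closed under finite intersections, of a Hausdorff group topology on $(\omega,*)$ such that for $I=\mathrm{nwd}(\tau)$: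
\begin{enumerate}
\item[(a)] the topology is not first countable;
\item[(b)] for every $Y\in I^+$ and $\varphi:Y\to\omega$ with all fibers in $I$ there is a nonempty countable family $\mathcal P$ of infinite subsets of $\omega$ such that every $J\subseteq\omega$ hitting all $P\in\mathcal P$ satisfies $\varphi^{-1}(J)\in I^+$.
\end{enumerate}
\end{definition}

By (a) the topology is not discrete; being homogeneous it has no isolated points, so finite sets are nowhere dense. Thus $I$ is a proper ideal containing the finite sets. Condition (a) says that the topology is complicated. Condition (b) says that it is still under some countable control: a positive set $Y$, cut into countably many small pieces $\varphi^{-1}(n)$, remains positive if we keep only the pieces with index in $J$, as long as $J$ has infinite intersection with each of countably many prescribed infinite sets. Convergent sequences provide this control. If $x$ is the limit of points $x_k\in\overline{\varphi^{-1}(n_k)}$ with infinitely many different $n_k$, then $x\in\overline{\varphi^{-1}(J)}$ for all $J$ hitting $P=\{n_k:k\in\omega\}$. The next proof shows that points $x$ for which such a set $P$ exists are dense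 in an open set. Otherwise the convergent sequences would be so few that the group could not be both sequential and locally precompact.

\begin{proposition}\label{prop:suitable}
Let $G$ be a separable, sequential, locally precompact, non-metrizable group, let $H$ be a countable dense subgroup of $G$, and let $\tau$ be the subspace topology of $H$. Then $H$ is infinite and, after an identification of $H$ with $\omega$, the group operation of $H$ together with $\tau$ is suitable.
\end{proposition}

\begin{proof}
If $H$ were finite, $G=H$ would be finite and metrizable. Condition (a) is Lemma~\ref{lem:reduce}(iii).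

For (b) let $Y$ and $\varphi$ be given and put $Z_n=\varphi^{-1}(n)$. All closures below are taken in $G$. The $Z_n$ are nowhere dense in $G$: if a nonempty open $O\subseteq G$ were contained in $\overline{Z_n}$, then $O\cap H$ would be a nonempty open subset of $H$ in which $Z_n$ is dense. Since $Y$ is dense in some nonempty open subset $U\cap H$ of $H$ with $U$ open in $G$, we have $\emptyset\neq U\subseteq\overline{U\cap H}\subseteq\overline Y$. Let $L$ be the set of all $x\in G$ for which there is an infinite $P_x\subseteq\omega$ such that $x\in\overline{\varphi^{-1}(J)}$ for every $J$ hitting $P_x$.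

\medskip\noindent\emph{Claim. $U\subseteq\overline L$.} Suppose not. Then there is a nonempty open $O\subseteq U$ with $O\cap L=\emptyset$. Choose $x_0\in O$ and an open $V\ni1$ with $\overline V\subseteq x_0^{-1}O$, and put
$$T_n=\overline V\cap x_0^{-1}\bigcup_{m\le n}\overline{Z_m},\qquad T=\bigcup_nT_n.$$
The sets $T_n$ are closed, nowhere dense and increasing. We first show:

\begin{equation}\label{eq:T}
\text{if } x_k\in T \text{ and } x_k\to x,\text{ then some } T_n \text{ contains } x \text{ and all } x_k.
\end{equation}

We have $x\in\overline V$, so $x_0x\in O$. Let $n_k=\min\{m:x_0x_k\in\overline{Z_m}\}$ and $P=\{n_k:k\in\omega\}$. Suppose $P$ is infinite and $J$ hits $P$. Then $n_k\in J$ for infinitely many $k$, and for these $x_0x_k\in\overline{Z_{n_k}}\subseteq\overline{\varphi^{-1}(J)}$; hence $x_0x\in\overline{\varphi^{-1}(J)}$. As $J$ was arbitrary, $x_0x\in L\cap O=\emptyset$, a contradiction. So $P$ is bounded by some $n$. All $x_k$ are in $T_n$, and $x\in T_n$ because $T_n$ is closed.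

By \eqref{eq:T} $T$ is sequentially closed, hence closed. Since $x_0V\subseteq O\subseteq\overline Y$ is open, $x_0V\subseteq\overline{Y\cap x_0V}$; and $Y\cap x_0V\subseteq x_0T$, as a point $y\in Y\cap x_0V$ lies in $Z_{\varphi(y)}$. So $V\subseteq\overline T=T$, and therefore $\overline V=T$.

So the neighborhood $\overline V$ is an increasing union of closed nowhere dense sets $T_n$ such that each convergent sequence in $\overline V$ stays in one $T_n$. We transfer this to a set which is large enough to contain differences, and then choose a sequence whose differences leave all these nowhere dense sets. Let $M=M^{-1}$ be an open precompact neighborhood of $1$ (Lemma~\ref{lem:precompact}(iii)). As $MM$ is precompact by Lemma~\ref{lem:precompact}(ii), there is a finite $F$ with $MM\subseteq FV$. Put $K_n=\bigcup_{f\in F}fT_n$. The $K_n$ are closed, nowhere dense and increasing, and $MM\subseteq\bigcup_nK_n$. Since $1\in MM$, we may discard finitely many of the $T_n$ and renumber the others, so that $1\in K_0$. Moreover: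

\begin{equation}\label{eq:K}
\text{every sequence } (y_k) \text{ in } MM \text{ that converges in } G \text{ is contained in some } K_n.
\end{equation}

Indeed, for $f\in F$ let $a_f=\{k:y_k\in fV\}$. If $a_f$ is infinite, then $(f^{-1}y_k)_{k\in a_f}$ is a convergent sequence in $V\subseteq T$ and \eqref{eq:T} puts it into a single $T_n$. If $a_f$ is finite, this is trivial. As $F$ is finite and the $T_n$ increase, one $n$ works for all $f\in F$.

Choose inductively
$$b_n\in M\setminus\bigcup_{m<n}b_mK_n\qquad(n\in\omega),$$
which is possible since $M$ is open and nonempty and a finite union of closed nowhere dense sets is nowhere dense. As $1\in K_n$, the $b_n$ are distinct. Let $D=\{b_m^{-1}b_n:m<n\}\subseteq MM$. Since $b_m^{-1}b_n\notin K_n$ and the $K_n$ increase, $D\cap K_k\subseteq\{b_m^{-1}b_n:m<n<k\}$ is finite for every $k$. By \eqref{eq:K} there is no injective sequence in $D$ which converges in $G$. This contradicts Lemma~\ref{lem:diff}(ii) and proves the Claim.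

\medskip
By countable tightness choose for each $h\in H\cap U$ a countable $L_h\subseteq L$ with $h\in\overline{L_h}$, and put $L_0=\bigcup_hL_h$. Then $L_0$ is countable and nonempty, and $U\subseteq\overline{H\cap U}\subseteq\overline{L_0}$. Let $\mathcal P=\{P_x:x\in L_0\}$. If $J$ hits all $P_x$, $x\in L_0$, then $L_0\subseteq\overline{\varphi^{-1}(J)}$, so $U\subseteq\overline{\varphi^{-1}(J)}$ and $\varphi^{-1}(J)\in I^+$.
\end{proof}

\section{Laver forcing guided by an ideal}\label{sec:laver}

Let $I$ be a proper ideal on a countably infinite set $X$ containing all finite sets. Then sets in $I^*$ are infinite, and a set in $I^+$ meets every set in $I^*$, even in a set in $I^+$.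

The conditions of $\mathbb L(I)$ are the trees $T\subseteq X^{<\omega}$ (closed under initial segments) with a \emph{stem} $s\in T$ such that every $t\in T$ is comparable with $s$, and
$$\mathrm{succ}_T(t)=\{a\in X:t^\frown a\in T\}\in I^*\qquad\text{for all } t\in T,\ t\supseteq s.$$
The order is inclusion. The stem is the first node at which $T$ branches, so it is unique, and if $T'\le T$, then the stem of $T'$ is a node of $T$ extending the stem of $T$. The intersection of finitely many conditions with the same stem $s$ is a condition with stem $s$. As there are only countably many stems, $\mathbb L(I)$ is $\sigma$-centered, hence ccc. For a node $t\in T$ extending the stem, $T_t=\{u\in T:u\text{ comparable with }t\}$ is a condition with stem $t$. So stems can be made arbitrarily long, and the union of the stems of the conditions in the generic filter is a sequence $r\in X^\omega$, the \emph{generic real}. We write $\mathbf V[r]$ for the generic extension.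

\begin{lemma}\label{lem:meet}
Let $Z\in\mathbf V$, $Z\subseteq X$. If $Z\in I$, then $r(n)\notin Z$ for all but finitely many $n$. If $Z\in I^+$, then $r(n)\in Z$ for infinitely many $n$. Moreover, $r$ is injective on $\{n:n\ge N_0\}$ for some $N_0$.
\end{lemma}

\begin{proof}
Let $T$ be a condition with stem $s$. If $Z\in I$, then the set of all $t\in T$ with $t(N)\notin Z$ whenever $|s|\le N<|t|$ is a condition with stem $s$; it forces $r(N)\notin Z$ for all $N\ge|s|$. Similarly, since finite sets are in $I$, the set of all $t\in T$ with $t(N)\notin\{t(j):j<N\}$ whenever $|s|\le N<|t|$ is a condition with stem $s$; it forces that $r$ is injective on $\{n:n\geq|s|\}$. Finally let $Z\in I^+$. Given $N$, take $t\in T$ extending the stem with $|t|\ge N$ and $a\in Z\cap\mathrm{succ}_T(t)$. Then $T_{t^\frown a}$ forces $r(|t|)=a\in Z$.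
\end{proof}

To analyze sets in $\mathbf V[r]$ which are not as simply defined as in this lemma, we look at what conditions with a given stem can force. A node $s\in X^{<\omega}$ \emph{favors} a statement $\theta$ of the forcing language if no condition with stem $s$ forces $\neg\theta$. Equivalently, every condition with stem $s$ has an extension forcing $\theta$. We shall use two facts.

\begin{enumerate}
\item[(F1)] \emph{If some $T$ with stem $s$ forces $\theta$, then $s$ favors $\theta$}, because conditions with the same stem are compatible.
\item[(F2)] \emph{If $\{a:u^\frown a\text{ favors }\theta\}\in I^+$, then $u$ favors $\theta$}: if $T$ has stem $u$, some such $a$ is in $\mathrm{succ}_T(u)$, and $T_{u^\frown a}$ has an extension forcing $\theta$.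
\end{enumerate}

Let $\dot P$ be a name which is forced by every condition to be an infinite subset of a countable set $\Omega\in\mathbf V$, and let $\Phi\subseteq\Omega$ be finite. A stem $s$ need not favor $x\in\dot P$ for any $x\in\Omega\setminus\Phi$; more values of $r$ may be needed before a new element of $\dot P$ comes into sight. How many more is measured by a rank $\rho=\rho_{\dot P,\Phi}$ on $X^{<\omega}$:
\begin{align*}
\rho(u)=0&\iff u\text{ favors }x\in\dot P\text{ for some }x\in\Omega\setminus\Phi;\\
\rho(u)\le\xi&\iff \rho(u)=0\text{ or }\{a:\rho(u^\frown a)<\xi\}\in I^+\qquad(\xi\ge1).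
\end{align*}

\begin{lemma}\label{lem:rank}
\begin{enumerate}
\item[(i)] Every $u$ has an ordinal rank.
\item[(ii)] If $u\in T$ extends the stem of $T$ and $\rho(u)\ge1$, there is $v\in T$, $v\supseteq u$, with $\rho(v)=1$.
\item[(iii)] If $\rho(u)=1$, then $\{a:\exists x\in\Omega\setminus\Phi\ (u^\frown a\text{ favors }x\in\dot P)\}\in I^+$, whereas $\{a:u^\frown a\text{ favors }x\in\dot P\}\in I$ for each $x\in\Omega\setminus\Phi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $v$ has no rank, then $\{a:v^\frown a\text{ has a rank}\}\in I$; otherwise any ordinal above all these (countably many) ranks would bound the rank of $v$. Suppose $u$ has no rank. Let $T$ be the set of all $t$ comparable with $u$ such that $t{\restriction}i$ has no rank whenever $|u|\le i\le|t|$. It is a condition with stem $u$, and no node of $T$ extending $u$ has a rank. Since $\dot P$ is forced to be infinite, some $T'\le T$ forces $x\in\dot P$ for some $x\in\Omega\setminus\Phi$. By (F1) the stem of $T'$ has rank $0$, but it is a node of $T$ extending $u$, a contradiction.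

(ii) We use induction on $\xi=\rho(u)$. If $\xi=1$ let $v=u$. If $\xi>1$, then $\{a:\rho(u^\frown a)<\xi\}\in I^+$, whereas $\{a:\rho(u^\frown a)=0\}\in I$, as otherwise $\rho(u)\le1$. So some $a\in\mathrm{succ}_T(u)$ has $1\le\rho(u^\frown a)<\xi$, and the induction hypothesis applies to $u^\frown a$.

(iii) The first part is the definition of $\rho(u)\le1$. If the second part failed for $x$, then $u$ would favor $x\in\dot P$ by (F2), and $\rho(u)=0$.
\end{proof}

At a node of rank $1$ the \emph{next} value of the generic real brings a new element of $\dot P$ into sight, and which element this is really depends on the next value. This is the situation in which we can influence $\dot P$.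

\section{The generic sequence in a countable group}\label{sec:generic}

In this section $*$ is a group operation on $\omega$, written multiplicatively, $\tau$ is a base of a Hausdorff group topology on $(\omega,*)$ which is not first countable, and $I=\mathrm{nwd}(\tau)$. (Condition (b) of Definition~\ref{def:suitable} is not used.) Open sets and closures refer to this topology; as before, it has no isolated points. Let $r$ be generic for $\mathbb L(I)$ over $\mathbf V$, $b_n=r(n)$, and
$$E=\{b_n^{-1}b_mb_{m'}^{-1}b_{n'}:\ m<n<n',\ m'<n'\}.$$
The elements $e_k$ of Lemma~\ref{lem:diff}(iii), formed from the $b_n$, are all in $E$: put $m=m_k$, $n=n_k$, $m'=m_{k+1}$, $n'=n_{k+1}$. The set $E$ is infinite, since $b_1^{-1}b_{n'}\in E$ for all $n'\ge2$ (put $n=1$, $m=m'=0$) and the $b_n$ are eventually distinct. Our aim is to show that $E$ contains no infinite set converging to $1$.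

\subsection*{The simplest subsets of $E$.}
Fix $Z\in\mathbf V$, $Z\subseteq\omega$, and consider
$$P_Z=\{b_1^{-1}b_n:n\ge2,\ b_n\in Z\}\subseteq E .$$
Suppose $P_Z$ is infinite. Then $Z\in I^+$ by Lemma~\ref{lem:meet}, so $Z$ is dense in some nonempty open set $O$. Let $c=b_1^{-1}$. There is $W\in\tau$ with $1\in W$ and $cO\not\subseteq\overline W$, as otherwise $cO\subseteq\bigcap_W\overline W=\{1\}$, which is impossible because there are no isolated points. Then $Z$ is dense in the nonempty open set $O\setminus c^{-1}\overline W$. So $Z'=\{a\in Z:ca\notin W\}$ is in $I^+$. By Lemma~\ref{lem:meet} again, $b_n\in Z'$ for infinitely many $n$, and since the $b_n$ are eventually distinct, $P_Z\setminus W$ is infinite. Thus $P_Z$ does not converge to $1$.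

In the iteration we shall need one $W$ which works for countably many infinite subsets of $E$ simultaneously. This is where the failure of first countability is used:

\begin{lemma}\label{lem:escape}
If $U_i$ $(i\in\omega)$ are nonempty open sets, then there is $W\in\tau$ with $1\in W$ and $U_i\not\subseteq\overline W$ for all $i$.
\end{lemma}

\begin{proof}
Suppose there is no such $W$. Given a neighborhood $W_0$ of $1$, choose by continuity and regularity $W\in\tau$ with $1\in W$ and $\overline W^{-1}\overline W\subseteq W_0$, and let $i$ be such that $U_i\subseteq\overline W$. Then $U_i^{-1}U_i\subseteq W_0$. So the open sets $U_i^{-1}U_i$ form a countable base at $1$, and the topology is first countable, a contradiction.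
\end{proof}

For a first countable topology without isolated points one $W$ would not suffice. If $\{U_i:i\in\omega\}$ were a base at $1$ consisting of open sets, then the sets $P_{b_1U_i}$ would be infinite subsets of $E$ with $P_{b_1U_i}\subseteq U_i$, so every $W$ would contain one of them.

\subsection*{Arbitrary subsets of $E$.}
A general infinite $P\subseteq E$ in $\mathbf V[r]$ is not given by a single $Z\in\mathbf V$. But at nodes of rank $1$ it looks as in the example: new elements of $P$ have the form $ca$, where $a$ is the next value of $r$ and $c$ is one of finitely many group elements known at this node. To make this precise, let for a sequence $t$ of length at least $N$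
$$C_N(t)=\{t(n)^{-1}t(m)t(m')^{-1}:m<n<N,\ m'<N\},$$
a finite set. If $|t|>N$, put $E_N(t)=C_N(t)\,t(N)$. Then $E=\bigcup_NE_N(r)$. For $s\in\omega^{<\omega}$ let $E_s=\bigcup_{N<|s|}E_N(s)$, the finite part of $E$ that is determined by $s$.

\begin{proposition}\label{prop:escape}
In $\mathbf V[r]$, for every sequence $(P_i)_{i<\omega}$ of infinite subsets of $E$ there is $W\in\tau$ with $1\in W$ such that $P_i\setminus W$ is infinite for all $i$.
\end{proposition}

\begin{proof}
Since $E$ is forced to be infinite, there is in $\mathbf V$ a sequence of names $\dot P_i$ for the $P_i$ which every condition forces to be infinite subsets of $\dot E$. Ranks are computed with $\Omega=\omega$.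

\begin{equation}\label{eq:one}
\text{If } h\notin E_s,\text{ then } s \text{ does not favor } h\in\dot P_i.
\end{equation}

Consider the tree of all $t$ comparable with $s$ such that $t(N)\notin\{c^{-1}h:c\in C_N(t)\}$ whenever $|s|\le N<|t|$. It is a condition with stem $s$, as only finitely many successors are removed at each node. It forces $h\notin E_N(r)$ for $N\ge|s|$, and since $h\notin E_s$, it forces $h\notin\dot E$.

\medskip
For $u\in\omega^{<\omega}$ and $c\in C_{|u|}(u)$ put $Y_{i,u,c}=\{a:u^\frown a\text{ favors }ca\in\dot P_i\}$.

\begin{equation}\label{eq:two}
\text{If }\rho_{\dot P_i,\Phi}(u)=1,\text{ then } Y_{i,u,c}\in I^+\text{ for some }c\in C_{|u|}(u).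
\end{equation}

By Lemma~\ref{lem:rank}(iii) the set of all $a$ such that $u^\frown a$ favors $x\in\dot P_i$ for some $x\notin\Phi$ is in $I^+$. By \eqref{eq:one} such an $x$ is in $E_{u^\frown a}=E_u\cup C_{|u|}(u)\,a$. So this positive set is contained in the union of the finitely many sets $\{a:u^\frown a\text{ favors }h\in\dot P_i\}$ with $h\in E_u\setminus\Phi$, which are in $I$ by Lemma~\ref{lem:rank}(iii), and the finitely many sets $Y_{i,u,c}$. Hence one of the latter is positive.

\medskip
There are only countably many triples $(i,u,c)$ with $Y_{i,u,c}\in I^+$. For each of them fix a nonempty open $O_{i,u,c}$ in which $Y_{i,u,c}$ is dense. By Lemma~\ref{lem:escape}, applied in $\mathbf V$ to the sets $cO_{i,u,c}$, there is $W\in\tau$ with $1\in W$ and $cO_{i,u,c}\not\subseteq\overline W$ for all these triples. Then $O_{i,u,c}\setminus c^{-1}\overline W$ is nonempty and open, $Y_{i,u,c}$ is dense in it, and so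
\begin{equation}\label{eq:three}
\{a\in Y_{i,u,c}:ca\notin W\}\in I^+ .
\end{equation}

We show that every condition forces $\dot P_i\setminus W$ to be infinite. Let $T$ have stem $s$ and let $\Phi'\subseteq\omega$ be finite. We need an extension of $T$ which forces an element outside $W\cup\Phi'$ into $\dot P_i$. Put $\Phi=\Phi'\cup E_s$. By \eqref{eq:one} $\rho_{\dot P_i,\Phi}(s)\ge1$, so by Lemma~\ref{lem:rank}(ii) there is $u\in T$, $u\supseteq s$, with $\rho_{\dot P_i,\Phi}(u)=1$. Take $c$ as in \eqref{eq:two}. By \eqref{eq:three}, after removing finitely many points, $\{a\in Y_{i,u,c}:ca\notin W\cup\Phi'\}\in I^+$, so this set contains some $a\in\mathrm{succ}_T(u)$. Since $u^\frown a$ favors $ca\in\dot P_i$, the condition $T_{u^\frown a}$ has an extension forcing $ca\in\dot P_i$.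
\end{proof}

\begin{remark}\label{rem:onestep}
We can now see the whole mechanism at work in a single step: in $\mathbf V[r]$ there is no sequential precompact group $G$ which contains $(\omega,*)$ as a subgroup in such a way that all members of $\tau$ are open in the subspace topology. For if there is, then, the $b_n$ with $n\ge N_0$ being distinct for some $N_0$, Lemma~\ref{lem:diff} with $M=G$ and $B=\{n:n\ge N_0\}$ gives an infinite $P\subseteq E$ converging to $1$ in $G$. By Proposition~\ref{prop:escape} there is $W\in\tau$, $1\in W$, such that $P\setminus W$ is infinite. Since $W$ is the trace of an open subset of $G$, this contradicts the convergence of $P$.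
\end{remark}

Two tasks remain. First, further forcing adds new sets $P\subseteq E$, and these must not converge to $1$ either. Second, every separable sequential locally precompact non-metrizable group of the final model has to be caught at some stage of the iteration.

\section{Gentle extensions}\label{sec:gentle}

Proposition~\ref{prop:escape} deals with countably many sets $P_i$ simultaneously. It therefore suffices to know that each infinite $P\subseteq E$ of the final model is \emph{guarded} by countably many infinite sets of the model $\mathbf V[r]$: each set $J\subseteq E$ in $\mathbf V[r]$, for instance $J=E\setminus W$, that hits all the guards hits $P$. This leads to the following notion.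

\begin{definition}
Let $\mathbf V_0\subseteq\mathbf V_1$ be models of ZFC. We say that $\mathbf V_1$ is \emph{gentle over} $\mathbf V_0$ if for every sequence $(R_j)_{j<\omega}\in\mathbf V_1$ of infinite subsets of $\omega$ there is a sequence $(R'_k)_{k<\omega}\in\mathbf V_0$ of infinite subsets of $\omega$ such that every $J\in\mathbf V_0$, $J\subseteq\omega$, which hits all $R'_k$ hits all $R_j$. We then say that $(R'_k)$ \emph{guards} $(R_j)$. A poset is \emph{gentle} if all its generic extensions are gentle over the ground model.
\end{definition}

By means of a bijection in $\mathbf V_0$, here $\omega$ may be replaced by any set that is countably infinite in $\mathbf V_0$. The trivial poset is gentle. Gentleness is transitive: if $\mathbf V_1$ is gentle over $\mathbf V_0$ and $\mathbf V_2$ over $\mathbf V_1$, replace $(R_j)\in\mathbf V_2$ first by a sequence $(R'_k)\in\mathbf V_1$ and this by $(R''_l)\in\mathbf V_0$; any $J\in\mathbf V_0$ hitting all $R''_l$ hits all $R'_k$ and, being in $\mathbf V_1$, also all $R_j$.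

When is $\mathbb L(I)$ gentle, for an ideal $I$ on $X=\omega$? The simplest new infinite set is $R=\{\varphi(r(n)):n\in\omega,\ r(n)\in Y\}$ for $Y\in I^+$ and a function $\varphi:Y\to\omega$ in $\mathbf V$ with all fibers in $I$. It is infinite, since by Lemma~\ref{lem:meet} $r(n)\in Y$ infinitely often and $r(n)$ eventually leaves each finite union of fibers. For $J\in\mathbf V$, if $\varphi^{-1}(J)\in I$, then $r(n)\in\varphi^{-1}(J)$ for only finitely many $n$, and $J\cap R$ is finite. If $(R'_k)$ guards $R$, it follows that $\varphi^{-1}(J)\in I^+$ for all $J\in\mathbf V$ hitting all $R'_k$; that is, $\mathcal P=\{R'_k:k<\omega\}$ is as in condition (b) of Definition~\ref{def:suitable}. So (b) is necessary for gentleness. With the help of the rank we see that it is also sufficient.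

\begin{lemma}\label{lem:gentle}
If $I$ is a proper ideal on $\omega$ which contains all finite sets and satisfies \textup{(b)} of Definition~\ref{def:suitable}, then $\mathbb L(I)$ is gentle.
\end{lemma}

\begin{proof}
Let $(R_j)_{j<\omega}$ be a sequence of infinite subsets of $\omega$ in the extension. Choose in $\mathbf V$ a sequence of names $\dot R_j$ which every condition forces to be infinite subsets of $\omega$, and put $R_j(s)=\{x:s\text{ favors }x\in\dot R_j\}$. In $\mathbf V$ collect into one countable list
\begin{itemize}
\item the set $\omega$ and all those $R_j(s)$ which are infinite;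
\item for all $(u,j,N)$ with $\rho_{\dot R_j,\{0,\dots,N-1\}}(u)=1$, the members of a family $\mathcal P$ given by (b) for
\begin{align*}
Y&=\{a:\exists x\ge N\ (u^\frown a\text{ favors }x\in\dot R_j)\},\\
\varphi(a)&=\min\{x\ge N:u^\frown a\text{ favors }x\in\dot R_j\}.
\end{align*}
\end{itemize}
By Lemma~\ref{lem:rank}(iii), $Y\in I^+$ and the fibers of $\varphi$ are in $I$, so (b) applies.

We show that the list guards $(R_j)$. Let $J\in\mathbf V$ hit all sets of the list. Let $T$ be a condition with stem $s$, and let $j,N$ be given. It suffices to find $x\in J$, $x\ge N$, and an extension of $T$ forcing $x\in\dot R_j$.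

If $R_j(s)$ is infinite, take $x\in J\cap R_j(s)$ with $x\ge N$; as $s$ favors $x\in\dot R_j$, some extension of $T$ forces it.

If $R_j(s)$ is finite, choose $N'\ge N$ above all its elements. Then $\rho_{\dot R_j,\{0,\dots,N'-1\}}(s)\ge1$, so by Lemma~\ref{lem:rank}(ii) there is $u\in T$, $u\supseteq s$, of rank $1$. Let $Y,\varphi$ belong to $(u,j,N')$. Then $\varphi^{-1}(J)\in I^+$ contains some $a\in\mathrm{succ}_T(u)$, and $T_{u^\frown a}$ has an extension forcing $\varphi(a)\in\dot R_j$; here $\varphi(a)\in J$ and $\varphi(a)\ge N'\ge N$.
\end{proof}

We now show that gentleness is preserved by finite support iterations. We treat conditions of such an iteration as finite functions $p$ with $\mathrm{dom}\,p\subseteq\eta$. So $\mathbb P_\xi\subseteq\mathbb P_\eta$ for $\xi\le\eta$, and $\mathbb P_\eta=\bigcup_{\xi<\eta}\mathbb P_\xi$ for limit $\eta$. Recall that a finite support iteration of ccc posets is ccc, and that if $p\in \mathbb P_\xi$ extends $q{\restriction}\xi$ for some $q\in\mathbb P_\eta$, then $p\cup q{\restriction}[\xi,\eta)$ is a condition in $\mathbb P_\eta$ extending $p$ and $q$.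

\begin{lemma}\label{lem:preserve}
Let $\langle\mathbb P_\beta,\dot{\mathbb Q}_\beta:\beta<\delta\rangle$ be a finite support iteration, with limit $\mathbb P_\delta$, of posets forced to be ccc and gentle. Let $\Gamma_\delta$ be $\mathbb P_\delta$-generic and $\Gamma_\beta=\Gamma_\delta\cap\mathbb P_\beta$. Then $\mathbf V[\Gamma_\eta]$ is gentle over $\mathbf V[\Gamma_\xi]$ for all $\xi\le\eta\le\delta$.
\end{lemma}

\begin{proof}
Fix $\xi$ and use induction on $\eta\ge\xi$. The case $\eta=\xi$ is trivial, and at successors transitivity applies. If $\eta$ is a limit with $\mathrm{cf}\,\eta>\omega$, then every countable sequence of subsets of $\omega$ in $\mathbf V[\Gamma_\eta]$ has a name involving only countably many conditions, and these are in $\mathbb P_\beta$ for some $\beta$ with $\xi\le\beta<\eta$. So the sequence is in $\mathbf V[\Gamma_\beta]$ and the induction hypothesis applies.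

Let $\mathrm{cf}\,\eta=\omega$, and let $\xi\le\delta_0<\delta_1<\dots$ have supremum $\eta$. Let $(R_j)_{j<\omega}\in\mathbf V[\Gamma_\eta]$ be a sequence of infinite subsets of $\omega$, with a sequence of names $\dot R_j$ in $\mathbf V$. The induction hypothesis applies to sets in $\mathbf V[\Gamma_{\delta_n}]$ only, so we approximate $R_j$ from above by
$$R^n_j=\{x\in\omega:\exists q\in\mathbb P_\eta\ (q{\restriction}\delta_n\in\Gamma_{\delta_n},\ q\Vdash_{\mathbb P_\eta}x\in\dot R_j)\},$$
the set of those $x$ which $\Gamma_{\delta_n}$ does not exclude from $\dot R_j$. If $x\in R_j$, some $q\in\Gamma_\eta$ forces this, and $q{\restriction}\delta_n\in\Gamma_{\delta_n}$. So $R_j\subseteq R_j^n$, the set $R^n_j$ is infinite, and $(R^n_j)_{j<\omega}\in\mathbf V[\Gamma_{\delta_n}]$. By the induction hypothesis choose for each $n$, in $\mathbf V[\Gamma_\eta]$, a sequence $f(n)\in\mathbf V[\Gamma_\xi]$ of infinite subsets of $\omega$ such that every $J\in\mathbf V[\Gamma_\xi]$ hitting all terms of $f(n)$ hits all $R^n_j$ $(j<\omega)$.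

The function $f$ need not be in $\mathbf V[\Gamma_\xi]$, but by the ccc \emph{there is a countable family $\mathcal R\in\mathbf V[\Gamma_\xi]$ of infinite subsets of $\omega$ which contains all terms of all $f(n)$}. To see this, let $\dot f$ be a name for $f$ such that every condition forces $\dot f$ to be a function from $\omega$ into $\mathbf V[\dot\Gamma_\xi]$. In $\mathbf V$ choose for each $n$ a maximal antichain $a_n\subseteq\mathbb P_\eta$ and for $q\in a_n$ a $\mathbb P_\xi$-name $\dot y_{n,q}$ such that $q\Vdash\dot f(n)=\dot y_{n,q}[\dot\Gamma_\xi]$. The $a_n$ are countable, and $f(n)\in\{\dot y_{n,q}[\Gamma_\xi]:q\in a_n\}$. Let $\mathcal R$ consist of all terms of those $\dot y_{n,q}[\Gamma_\xi]$ $(n<\omega,\ q\in a_n)$ which are sequences of infinite subsets of $\omega$.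

We show that $\mathcal R$, enumerated in $\mathbf V[\Gamma_\xi]$ as a sequence, guards $(R_j)$. Let $J\in\mathbf V[\Gamma_\xi]$ hit all members of $\mathcal R$. Then $J$ hits all terms of all $f(n)$, hence all $R^n_j$. Suppose that $J$ does not hit some $R_j$. With a $\mathbb P_\xi$-name $\dot J$ for $J$, there are $p\in\Gamma_\eta$ and $N$ such that $p\Vdash\dot J\cap\dot R_j\subseteq N=\{0,\dots,N-1\}$. As supports are finite, $p\in\mathbb P_{\delta_n}$ for some $n$, and then $p\in\Gamma_{\delta_n}$. Choose $x\in J\cap R^n_j$ with $x\ge N$, and let $q$ witness $x\in R^n_j$. Choose $p'\in\Gamma_{\delta_n}$ below $p$ and $q{\restriction}\delta_n$ such that $p'$ forces $x\in\dot J$. Then $p'\cup q{\restriction}[\delta_n,\eta)$ is a condition below $p$ and $q$ which forces $x\in\dot J\cap\dot R_j$ although $x\ge N$, a contradiction.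
\end{proof}

\section{The iteration}\label{sec:iteration}

Let $S=\{\alpha<\omega_2:\mathrm{cf}\,\alpha=\omega_1\}$. Recall that $\diamondsuit(S)$ asserts the existence of sets $D_\alpha\subseteq\alpha$ $(\alpha\in S)$ such that for every $D\subseteq\omega_2$ the set $\{\alpha\in S:D\cap\alpha=D_\alpha\}$ is stationary in $\omega_2$. In $\mathbf L$ both CH and $\diamondsuit(S)$ hold (Jensen). We assume from now on that they hold in $\mathbf V$. Every $D\subseteq\omega_1$ is equal to $D_\alpha$ for some $\alpha>\omega_1$, so $2^{\omega_1}=\omega_2$ and the set $H(\omega_2)$ of all sets of hereditary cardinality at most $\omega_1$ has size $\omega_2$. Fix a bijection $e:\omega_2\to H(\omega_2)$ and put $A_\alpha=e[D_\alpha]$. Then $A_\alpha\subseteq e[\alpha]$, and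
\begin{equation}\label{eq:diamond}
\{\alpha\in S:A\cap e[\alpha]=A_\alpha\}\text{ is stationary for every }A\subseteq H(\omega_2).
\end{equation}

A \emph{nice name} for a subset of $\omega$ is a set $\dot x=\bigcup_{k<\omega}\{k\}\times a_k$, where the $a_k$ are antichains; for a generic filter $\Gamma$ we put $\dot x[\Gamma]=\{k:\exists p\in\Gamma\ (k,p)\in\dot x\}$. Every subset of $\omega$ in a generic extension has a nice name, and for a ccc poset nice names are countable. Subsets of $\omega$ are called reals.

We define a finite support iteration $\langle\mathbb P_\alpha,\dot{\mathbb Q}_\alpha:\alpha<\omega_2\rangle$ with limit $\mathbb P_{\omega_2}$. The elements of each iterand will be coded by reals. Conditions in $\mathbb P_\alpha$ are finite functions $p$ with $\mathrm{dom}\,p\subseteq\alpha$, where $p(\beta)$ is a nice $\mathbb P_\beta$-name for a subset of $\omega$ that is forced by all conditions to code an element of $\dot{\mathbb Q}_\beta$. All iterands will be forced to be $\sigma$-centered, so all $\mathbb P_\alpha$ are ccc. Since nice names are countable, $\mathbb P_{\omega_2}\subseteq H(\omega_2)$; and by CH and induction $|\mathbb P_\alpha|\le\omega_1$ for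 $\alpha<\omega_2$, because there are at most $\omega_1^\omega=\omega_1$ nice $\mathbb P_\beta$-names if $|\mathbb P_\beta|\le\omega_1$. Let $\mathcal N_\alpha$ be the set of all nice $\mathbb P_\beta$-names, $\beta<\alpha$, for subsets of $\omega$. Then $|\mathcal N_\alpha|\le\omega_1$ for $\alpha<\omega_2$, and $\mathcal N_\alpha=\bigcup_{\beta<\alpha}\mathcal N_\beta$ for limit $\alpha$.

Let $\Gamma_\alpha$ be the $\mathbb P_\alpha$-generic filter. For $\alpha\in S$ define in $\mathbf V[\Gamma_\alpha]$
\begin{align*}
*_\alpha&=\{k<\omega:\exists p\in\Gamma_\alpha\ (0,k,p)\in A_\alpha\},\\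
\tau_\alpha&=\{\dot x[\Gamma_\alpha]:\dot x\in\mathcal N_\alpha,\ \exists q\in\Gamma_\alpha\ (1,\dot x,q)\in A_\alpha\}.
\end{align*}
If $*_\alpha$ codes, via a bijection $\omega\cong\omega^3$ fixed in $\mathbf V$, a group operation on $\omega$ (we do not distinguish between a group operation and its code), and if $(*_\alpha,\tau_\alpha)$ is suitable in $\mathbf V[\Gamma_\alpha]$, let $\mathbb Q_\alpha=\mathbb L(\mathrm{nwd}(\tau_\alpha))$. In all other cases, and for all $\alpha\notin S$, let $\mathbb Q_\alpha$ be trivial. All iterands are $\sigma$-centered, and by Lemma~\ref{lem:gentle}, applied in $\mathbf V[\Gamma_\alpha]$, they are gentle.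

Let $\Gamma_{\omega_2}$ be $\mathbb P_{\omega_2}$-generic, $\Gamma_\alpha=\Gamma_{\omega_2}\cap\mathbb P_\alpha$ and $\mathbf V_\alpha=\mathbf V[\Gamma_\alpha]$. Cardinals and cofinalities are preserved. Counting nice names we see that $\mathbf V_\beta$ contains, for $\beta<\omega_2$, at most $\omega_1$ reals. By the ccc, finite supports and the uncountable cofinalities of $\omega_2$ and of $\alpha\in S$, a nice name for a real involves conditions only from an earlier $\mathbb P_\beta$. Hence:
\begin{equation}\label{eq:reals}
\begin{gathered}
\text{every real of }\mathbf V_{\omega_2}\text{ lies in some }\mathbf V_\beta,\ \beta<\omega_2,\text{ and for }\alpha\in S\text{ every real of }\mathbf V_\alpha\\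
\text{lies in some }\mathbf V_\beta,\ \beta<\alpha,\text{ and is of the form }\dot x[\Gamma_\alpha]\text{ with }\dot x\in\mathcal N_\alpha.
\end{gathered}
\end{equation}

\section{Proof of the main theorem}\label{sec:proof}

Suppose that in $\mathbf V_{\omega_2}$ there is a separable sequential locally precompact group $G$ which is not metrizable. Let $H$ be a countable dense subgroup; it is infinite by Proposition~\ref{prop:suitable}, and we identify it with $(\omega,*)$. Let $\tau$ be the family of all open sets of the subspace topology of $H$, and $M$ an open precompact neighborhood of $1$ in $G$. By Proposition~\ref{prop:suitable}, $(*,\tau)$ is suitable in $\mathbf V_{\omega_2}$. We look for a stage $\alpha$ at which a trace of $(*,\tau)$ was treated.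

\subsection*{Guessing.}
Let $\dot*$ be a nice name for the real coding $*$, and $\dot\tau$ a name for $\tau$. In $\mathbf V$ choose for each $\dot x\in\mathcal N_{\omega_2}$ a (countable) maximal antichain $a_{\dot x}\subseteq\mathbb P_{\omega_2}$ of conditions deciding ``$\dot x\in\dot\tau$'', and let
$$A=\{(0,k,p):(k,p)\in\dot*\}\cup\{(1,\dot x,q):\dot x\in\mathcal N_{\omega_2},\ q\in a_{\dot x},\ q\Vdash\dot x\in\dot\tau\}\subseteq H(\omega_2).$$
There is a club $C_0\subseteq\omega_2$ in $\mathbf V$ such that for all $\alpha\in C_0$:
\begin{enumerate}
\item[(C1)] $A\cap e[\alpha]=\{(i,y,q)\in A:y\in\omega\cup\mathcal N_\alpha,\ q\in\mathbb P_\alpha\}$;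
\item[(C2)] $\dot*\subseteq\omega\times\mathbb P_\alpha$, and $a_{\dot x}\subseteq\mathbb P_\alpha$ for all $\dot x\in\mathcal N_\alpha$.
\end{enumerate}
For (C1), both sides are increasing in $\alpha$ and continuous at limits, have size at most $\omega_1$ for each $\alpha<\omega_2$, and have the same union $A$; two such sequences of length $\omega_2$ agree on a club. In (C2), $\dot*$ is countable, so the first part holds for all sufficiently large $\alpha$. The second part holds for all limit $\alpha$ that are closed under the function mapping $\beta$ to the least $\beta'$ with $a_{\dot x}\subseteq\mathbb P_{\beta'}$ for all $\dot x\in\mathcal N_\beta$; here $\beta'<\omega_2$ because $|\mathcal N_\beta|\le\omega_1$ and the $a_{\dot x}$ are countable.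

If $\alpha\in S\cap C_0$ and $A\cap e[\alpha]=A_\alpha$, then
\begin{equation}\label{eq:guess}
*_\alpha=*\qquad\text{and}\qquad\tau_\alpha=\tau\cap\mathbf V_\alpha .
\end{equation}
By (C1) and (C2), $(0,k,p)\in A_\alpha$ if and only if $(k,p)\in\dot*$, and all $p$ occurring here are in $\mathbb P_\alpha$; so $*_\alpha=\dot*[\Gamma_{\omega_2}]$, which is the first equality. For the second, let $\dot x\in\mathcal N_\alpha$. The unique element $q$ of $a_{\dot x}\cap\Gamma_{\omega_2}$ is in $\Gamma_\alpha$ by (C2), and $\dot x[\Gamma_\alpha]\in\tau$ if and only if $q\Vdash\dot x\in\dot\tau$, that is, by (C1), if and only if $(1,\dot x,q)\in A_\alpha$. Moreover, any $q'\in\Gamma_\alpha$ with $(1,\dot x,q')\in A_\alpha$ is in $a_{\dot x}\cap\Gamma_{\omega_2}$ and hence equal to $q$. So $\dot x[\Gamma_\alpha]\in\tau$ if and only if some $q'\in\Gamma_\alpha$ has $(1,\dot x,q')\in A_\alpha$. By \eqref{eq:reals} every real of $\mathbf V_\alpha$ is of the form $\dot x[\Gamma_\alpha]$ with $\dot x\in\mathcal N_\alpha$, and the second equality follows.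

\subsection*{Suitability is reflected.}
It is not clear yet that $(*,\tau_\alpha)$ is suitable \emph{in $\mathbf V_\alpha$}: the witnesses required by Definition~\ref{def:suitable} must be found in $\mathbf V_\alpha$. We catch them by a closing-off argument. In $\mathbf V_{\omega_2}$ there is a nondecreasing function $w:\omega_2\to\omega_2$ such that for each $\beta<\omega_2$ the following witnesses exist in $\mathbf V_{w(\beta)}$ for all data in $\mathbf V_\beta$.
\begin{enumerate}
\item[(W1)] For $U\in\tau\cap\mathbf V_\beta$ and $xy^{-1}\in U$: sets $U_x\ni x$ and $U_y\ni y$ in $\tau\cap\mathbf V_{w(\beta)}$ with $U_xU_y^{-1}\subseteq U$. For $x\ne y$ in $\omega$: disjoint neighborhoods of $x$ and $y$ in $\tau\cap\mathbf V_{w(\beta)}$.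
\item[(W2)] For a sequence $(U_i)_{i<\omega}\in\mathbf V_\beta$ of $\tau$-neighborhoods of $1$: a set $W\in\tau\cap\mathbf V_{w(\beta)}$ with $1\in W$ and $U_i\not\subseteq W$ for all $i$.
\item[(W3)] For $Y\in\mathbf V_\beta$, $Y\subseteq\omega$, with $Y\notin\mathrm{nwd}(\tau)$: a nonempty $U\in\tau\cap\mathbf V_{w(\beta)}$ in which $Y$ is $\tau$-dense. For $Y\in\mathbf V_\beta\cap\mathrm{nwd}(\tau)$ and nonempty $U\in\tau\cap\mathbf V_\beta$: a nonempty $U'\in\tau\cap\mathbf V_{w(\beta)}$ with $U'\subseteq U\setminus Y$.
\item[(W4)] For $Y,\varphi\in\mathbf V_\beta$ as in Definition~\ref{def:suitable}(b) for $\tau$: a family $\mathcal P\in\mathbf V_{w(\beta)}$, countable there, as in (b).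
\end{enumerate}
All these witnesses exist in $\mathbf V_{\omega_2}$ because $(*,\tau)$ is suitable there; for (W2) note that otherwise the $U_i$ would form a neighborhood base at $1$, against (a). Data and witnesses are coded by reals, there are at most $\omega_1$ reals in $\mathbf V_\beta$, and each witness appears at a stage below $\omega_2$ by \eqref{eq:reals}. So $w(\beta)<\omega_2$ can be found.

Let $C_1$ be the club of all limit ordinals closed under $w$. Let $\alpha\in S\cap C_1$ satisfy \eqref{eq:guess}. \emph{Then $(*,\tau_\alpha)$ is suitable in $\mathbf V_\alpha$.} Note that a sequence $(x_i)_{i<\omega}\in\mathbf V_\alpha$ of reals is coded by a single real, so by \eqref{eq:reals} it is in some $\mathbf V_\beta$ with $\beta<\alpha$, and then $w(\beta)<\alpha$.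
\begin{itemize}
\item Since $\tau$ contains $\omega$ and is closed under finite intersections, the same is true of $\tau_\alpha=\tau\cap\mathbf V_\alpha$. So $\tau_\alpha$ is a base of a topology, and by (W1) this is a Hausdorff group topology.
\item If this topology were first countable in $\mathbf V_\alpha$, it would have a base $(U_i)_{i<\omega}\in\mathbf V_\alpha$ at $1$ with $U_i\in\tau_\alpha$. The sequence is in some $\mathbf V_\beta$, $\beta<\alpha$, and the set $W\in\tau_\alpha$ from (W2) contains no $U_i$, a contradiction. So (a) holds.
\item $\mathrm{nwd}(\tau_\alpha)$, computed in $\mathbf V_\alpha$, is $\mathrm{nwd}(\tau)\cap\mathbf V_\alpha$. Let $Y\in\mathbf V_\alpha$, $Y\subseteq\omega$. If $Y\in\mathrm{nwd}(\tau)$, then by (W3) every nonempty $U\in\tau_\alpha$ contains a nonempty $U'\in\tau_\alpha$ disjoint from $Y$. If $Y\notin\mathrm{nwd}(\tau)$, then by (W3) there is a nonempty $U\in\tau_\alpha$ such that all nonempty $\tau$-open subsets of $U$ meet $Y$, in particular all nonempty members of $\tau_\alpha$ contained in $U$.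
\item If $Y,\varphi\in\mathbf V_\alpha$ are as in (b) for $\tau_\alpha$, then by the previous item they are as in (b) for $\tau$, and (W4) gives $\mathcal P\in\mathbf V_\alpha$. If $J\in\mathbf V_\alpha$ hits all members of $\mathcal P$, then $\varphi^{-1}(J)\notin\mathrm{nwd}(\tau)$, hence $\varphi^{-1}(J)\notin\mathrm{nwd}(\tau_\alpha)$. So (b) holds.
\end{itemize}

Since $\mathbb P_{\omega_2}$ is ccc, the club $C_1\in\mathbf V_{\omega_2}$ contains a club from $\mathbf V$. So by \eqref{eq:diamond} there is $\alpha\in S\cap C_0\cap C_1$ with $A\cap e[\alpha]=A_\alpha$, and we may take $\alpha$ so large that the real $M\cap H$ is in $\mathbf V_\alpha$. Fix this $\alpha$. Then \eqref{eq:guess} holds, $(*,\tau_\alpha)$ is suitable in $\mathbf V_\alpha$, and therefore $\mathbb Q_\alpha=\mathbb L(\mathrm{nwd}(\tau_\alpha))$. Let $r$ be its generic real, so that $\mathbf V_{\alpha+1}=\mathbf V_\alpha[r]$, let $b_n=r(n)$, and let $E\in\mathbf V_{\alpha+1}$ be as in Section~\ref{sec:generic}.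

\subsection*{The contradiction.}
We first transfer Proposition~\ref{prop:escape} to the final model:
\begin{equation}\label{eq:final}
\begin{gathered}
\text{in }\mathbf V_{\omega_2},\text{ for every infinite }P\subseteq E\text{ there is }W\in\tau_\alpha\\
\text{with }1\in W\text{ such that }P\setminus W\text{ is infinite.}
\end{gathered}
\end{equation}
By Lemma~\ref{lem:preserve} $\mathbf V_{\omega_2}$ is gentle over $\mathbf V_{\alpha+1}$, and $E$ is countably infinite in $\mathbf V_{\alpha+1}$. So there is a sequence $(R'_k)_{k<\omega}\in\mathbf V_{\alpha+1}$ of infinite subsets of $E$ such that every $J\in\mathbf V_{\alpha+1}$, $J\subseteq E$, which hits all $R'_k$ hits $P$. By Proposition~\ref{prop:escape}, applied to the extension $\mathbf V_\alpha[r]$ of $\mathbf V_\alpha$, there is $W\in\tau_\alpha$ with $1\in W$ such that all $R'_k\setminus W$ are infinite. Then $J=E\setminus W$ hits all $R'_k$, so it hits $P$. This proves \eqref{eq:final}.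

By Lemma~\ref{lem:meet} there is $N_0$ such that the $b_n$ with $n\ge N_0$ are distinct. Moreover $M\cap H\in\tau\cap\mathbf V_\alpha=\tau_\alpha$ is nonempty and open, hence $\mathrm{nwd}(\tau_\alpha)$-positive. So by the same lemma $B=\{n\ge N_0:b_n\in M\}$ is infinite. Now work in $\mathbf V_{\omega_2}$, where $G$ is a sequential group, and apply Lemma~\ref{lem:diff} to $G$, $M$ and $(b_n)_{n\in B}$. Parts (ii) and (iii) give an infinite set
$$P=\{b_{n_k}^{-1}b_{m_k}b_{m_{k+1}}^{-1}b_{n_{k+1}}:k\in\omega\},\qquad m_k<n_k<n_{k+1},\quad m_{k+1}<n_{k+1},$$
which converges to $1$ in $G$. So $P\subseteq E$, and $P\setminus W$ is finite for all $W\in\tau$ with $1\in W$, in particular for all such $W\in\tau_\alpha\subseteq\tau$. This contradicts \eqref{eq:final}.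

Hence in $\mathbf V_{\omega_2}$ every separable sequential locally precompact group is metrizable. The last sentence of Theorem~\ref{thm:main} follows as explained after Lemma~\ref{lem:reduce}. \qed

\subsection*{Proofs of the corollaries.}
The first paragraph of Corollary~\ref{cor:answer} follows from Theorem~\ref{thm:main} and Lemma~\ref{lem:pseudo}, as explained before its statement. For the second paragraph note that the groups quoted from \cite{SS} are countably compact, hence pseudocompact and precompact, and that order $\omega_1$ excludes order $0$. As to Corollary~\ref{cor:equiv}, (i)$\Rightarrow$(iii) holds by Lemma~\ref{lem:reduce}(i) and Theorem~\ref{thm:main}, (iii)$\Rightarrow$(ii) is Lemma~\ref{lem:reduce}(ii), and (ii)$\Rightarrow$(i) is immediate from the definitions. \qed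

\begin{thebibliography}{9}
\bibitem{SS} Dmitri Shakhmatov, Alexander Shibakov, \emph{Countably compact groups and sequential order}, arXiv:1903.08041 (2019).
\end{thebibliography}

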